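# Dehornoy's class of involutive solutions with abelian permutation group

## 1. One finite ring, two groups

Let $N$ be a finite associative ring. We do not ask for a unit, so we work inside the unitization $\mathbb Z\oplus N$, whose elements $k+u$ multiply by $(k+u)(l+v)=kl+(kv+lu+uv)$. The set $1+N$ is closed under multiplication, because
$$(1+u)(1+v)=1+(u+v+uv).$$
Assume that $1+N$ is a group. Then the set $N$ carries two group structures: the additive group $(N,+)$, and the group $(N,\circ)$ with
$$u\circ v=u+v+uv ,$$
for which $u\mapsto 1+u$ is an isomorphism onto $1+N$. The identity of both groups is $0$.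

**Example 1.** Let $N=2\mathbb Z/8\mathbb Z=\{0,2,4,6\}$. Here $1+N$ is the group $\{1,3,5,7\}$ of units modulo $8$. The additive group is cyclic of order $4$. But $3^2=9$, $5^2=25$, $7^2=49$ are all $1$ modulo $8$, so $(N,\circ)\cong C_2\times C_2$ has exponent $2$. The element $2$ has additive order $4$ and $\circ$-order $2$.

**Example 2.** Let $\omega$ be a primitive cube root of unity, $\pi=\omega-1\in\mathbb Z[\omega]$, and $N=(\pi)/(\pi^4)$. Since $\mathbb Z[\omega]/(\pi)$ has three elements and $3$ is a unit times $\pi^2$, $N$ has $27$ elements. Every $u\in N$ satisfies $u^4=0$, so $1+N$ is a group. The element $\pi$ has additive order $9$: $3\pi$ is a unit times $\pi^3$, which is nonzero in $N$, while $9\pi\in(\pi^5)$. On the other hand $(1+\pi)^3=\omega^3=1$, so $\pi$ has $\circ$-order $3$. In fact no element has $\circ$-order $9$. Expanding $\omega^3=1$ gives $3\pi+3\pi^2+\pi^3=0$, so $3\pi\equiv-\pi^3$ modulo $\pi^4$. If $u\equiv k\pi$ modulo $\pi^2$ with $k\in\mathbb Z$, then modulo $\pi^4$ we have $3u\equiv -k\pi^3$, $3u^2\equiv0$ and $u^3\equiv k^3\pi^3\equiv k\pi^3$,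 hence $(1+u)^3=1$.

What is this for? We shall attach such a ring to certain solutions of the Yang–Baxter equation on a set $X$ with $n$ elements. The group $(N,\circ)$ will be a group of permutations of $X$, and the numerical invariant we want to bound by a function of $n$ will be read off from orders in $(N,+)$. So we must extract from *additive* orders some information on *permutations*, and the two examples show that the two kinds of order need not agree. One more property of these rings will be used constantly.

**Lemma 1.** If $N$ is a finite ring and $1+N$ is a group, then every $a\in N$ is nilpotent.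

**Proof.** Among the powers of an element of a finite semigroup there is an idempotent, so some $e=a^k$ with $k\ge1$ satisfies $e^2=e$. Let $f$ be the $\circ$-inverse of $-e$. Then $0=(-e)\circ f=-e+f-ef$. Multiply by $e$ on the left: $-e+ef-ef=0$, so $e=0$. $\blacksquare$

## 2. Involutive solutions and Dehornoy's class

**Definition (solutions).** A set-theoretic solution of the Yang–Baxter equation is a pair $(X,r)$ with $X\neq\emptyset$ and $r:X\times X\to X\times X$ such that
$$(r\times \mathrm{id}_X)(\mathrm{id}_X\times r)(r\times \mathrm{id}_X)=(\mathrm{id}_X\times r)(r\times \mathrm{id}_X)(\mathrm{id}_X\times r).$$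
Write $r(x,y)=(\sigma_x(y),\tau_y(x))$. The solution is non-degenerate if all $\sigma_x,\tau_x$ are in $\mathrm{Sym}_X$, and involutive if $r^2=\mathrm{id}$. From now on "involutive solution" means involutive and non-degenerate. Its permutation group is $\mathcal G(X,r)=\langle\sigma_x:x\in X\rangle\le\mathrm{Sym}_X$.

Permutations are composed as functions. Since $r^2=\mathrm{id}$ gives $\sigma_{\sigma_x(y)}(\tau_y(x))=x$, the maps $\tau_y$ are determined by the $\sigma_x$:
$$\tau_y(x)=\sigma_{\sigma_x(y)}^{-1}(x).\tag{1}$$

**Definition (Dehornoy's class).** Let $(X,r)$ be a finite involutive solution and $x*y:=\sigma_x^{-1}(y)$. Put $\Omega_1(x_1)=x_1$ and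
$$\Omega_{m+1}(x_1,\dots,x_{m+1})=\Omega_m(x_1,\dots,x_m)*\Omega_m(x_1,\dots,x_{m-1},x_{m+1}).$$
The Dehornoy's class of $(X,r)$ is the smallest integer $d\ge1$ with $\Omega_{d+1}(x,\dots,x,y)=y$ for all $x,y\in X$.

To compute it, fix $x$ and let $T_m$ be the map $y\mapsto\Omega_{m+1}(x,\dots,x,y)$ with $m$ entries $x$. Then $T_0=\mathrm{id}$, and since $\Omega_m(x,\dots,x)=T_{m-1}(x)$,
$$T_m=\sigma_{T_{m-1}(x)}^{-1}\,T_{m-1}\qquad(m\ge1).\tag{2}$$

**Example 3 (constant $\sigma$).** Let $\gamma\in\mathrm{Sym}_X$ have order $s$ and let $r(x,y)=(\gamma(y),\gamma^{-1}(x))$. Clearly $r^2=\mathrm{id}$, and the solution is non-degenerate. Both sides of the Yang–Baxter equation send $(x,y,z)$ to $(\gamma^2(z),y,\gamma^{-2}(x))$: on the left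
$$(x,y,z)\mapsto(\gamma y,\gamma^{-1}x,z)\mapsto(\gamma y,\gamma z,\gamma^{-2}x)\mapsto(\gamma^2z,y,\gamma^{-2}x),$$
and on the right
$$(x,y,z)\mapsto(x,\gamma z,\gamma^{-1}y)\mapsto(\gamma^2z,\gamma^{-1}x,\gamma^{-1}y)\mapsto(\gamma^2z,y,\gamma^{-2}x).$$
By (2), $T_m=\gamma^{-m}$, so the class is $s$.

On $n$ points, Example 3 gives every element order of $\mathrm{Sym}(n)$ as a class. Let $g(n)$ be the maximum order of a permutation in $\mathrm{Sym}(n)$. The following conjecture is taken from Marco Castelli and Santiago Ramírez, "On uniconnected solutions of the Yang-Baxter equation and Dehornoy's class", arXiv:2306.08664 (2023).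

**Conjecture.** The Dehornoy's class of a finite involutive solution $(X,r)$ with abelian permutation group is bounded by $g(n)$, where $n=|X|$.

We shall prove it. First, a less obvious solution, which will accompany us. The next lemma lets us check it by hand.

**Lemma 2.** Let $\sigma_x\in\mathrm{Sym}_X$ for $x\in X$, define $\tau_y$ by (1), and put $r(x,y)=(\sigma_x(y),\tau_y(x))$. If
$$\sigma_x\sigma_{x*u}=\sigma_u\sigma_{u*x}\qquad\text{for all }x,u\in X\tag{3}$$
and all $\tau_y$ are bijective, then $(X,r)$ is an involutive solution.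

**Proof.** Put $u=\sigma_x(y)$. Then $y=x*u$ and $\tau_y(x)=u*x$, so (3) says $\sigma_x\sigma_y=\sigma_{\sigma_x(y)}\sigma_{\tau_y(x)}$. Also $\sigma_{\sigma_x(y)}\tau_y(x)=x$ by (1). Consider the bijection $J(x,y,z)=(x,\sigma_x(y),\sigma_x\sigma_y(z))$ of $X^3$. Then
$$J(\sigma_x(y),\tau_y(x),z)=(\sigma_x(y),\,x,\,\sigma_x\sigma_y(z)),\qquad J(x,\sigma_y(z),\tau_z(y))=(x,\,\sigma_x\sigma_y(z),\,\sigma_x(y)).$$
So $J$ conjugates $r\times\mathrm{id}$ to the swap of the first two coordinates and $\mathrm{id}\times r$ to the swap of the last two. These swaps are involutions satisfying the braid relation, hence so do $r\times\mathrm{id}$ and $\mathrm{id}\times r$. $\blacksquare$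

**Example 4 (four points).** Let $X=\{1,2,3,4\}$ and
$$\sigma_1=(1\,2),\quad\sigma_2=(1\,2)(3\,4),\quad\sigma_3=\sigma_4=\mathrm{id}.$$
Condition (3) is symmetric in $x,u$ and trivial for $x=u$. For $\{1,2\}$: $1*2=1$ and $2*1=2$, and $\sigma_1\sigma_1=\mathrm{id}=\sigma_2\sigma_2$. For $\{1,v\}$ with $v\in\{3,4\}$: $1*v=v$ and $v*1=1$, so both sides equal $\sigma_1$. For $\{2,v\}$ with $v\in\{3,4\}$: $2*v\in\{3,4\}$ and $v*2=2$, so both sides equal $\sigma_2$. For $\{3,4\}$ both sides are $\mathrm{id}$. Formula (1) gives $\tau_1=(1\,2)$, $\tau_2=(1\,2)(3\,4)$, $\tau_3=\tau_4=\mathrm{id}$; for instance $\tau_2(3)=\sigma_{\sigma_3(2)}^{-1}(3)=\sigma_2^{-1}(3)=4$. So this is an involutive solution with $G=\mathcal G(X,r)=\{\mathrm{id},(1\,2),(3\,4),(1\,2)(3\,4)\}\cong C_2\times C_2$.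

Its class: for $x=1$, (2) gives
$$T_1=(1\,2),\quad T_2=\sigma_2^{-1}T_1=(3\,4),\quad T_3=\sigma_1^{-1}T_2=(1\,2)(3\,4),\quad T_4=\sigma_2^{-1}T_3=\mathrm{id}.$$
For $x=2$ it gives $T_1=(1\,2)(3\,4)$, $T_2=\sigma_1^{-1}T_1=(3\,4)$, $T_3=\sigma_2^{-1}T_2=(1\,2)$, $T_4=\sigma_1^{-1}T_3=\mathrm{id}$. For $x=3,4$ all $T_m=\mathrm{id}$. So the class is $4$, although $G$ has exponent $2$ and both orbits have size $2$.

## 3. The permutation brace, and when it is a ring

**Definition (left brace).** A left brace is a set $G$ with an abelian group structure $(G,+)$ and a group structure $(G,\circ)$ such that $a\circ(b+c)=a\circ b-a+a\circ c$. It is two-sided if also $(b+c)\circ a=b\circ a-a+c\circ a$.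

If $\circ$ is commutative, the second identity follows from the first, so such a brace is two-sided. The groups $(N,+)$, $(N,\circ)$ of Section 1 form a two-sided brace: $u\circ(v+w)=u+v+w+uv+uw=u\circ v-u+u\circ w$, and likewise on the other side.

In any left brace put $\lambda_g(h)=-g+g\circ h$. Three facts follow directly from the definition.

* Taking $b=c=0$ gives $a\circ0=a$, so $0$ is the identity of $(G,\circ)$.
* $\lambda_g(h+k)=-g+g\circ h-g+g\circ k=\lambda_g(h)+\lambda_g(k)$.
* $\lambda_g\lambda_h(k)=\lambda_g(-h+h\circ k)=-(-g+g\circ h)+(-g+g\circ h\circ k)=\lambda_{g\circ h}(k)$.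

By the last two, together with $\lambda_0=\mathrm{id}$, each $\lambda_g$ is an automorphism of $(G,+)$ and $\lambda_{g\circ h}=\lambda_g\lambda_h$.

We use one standard fact about solutions (Rump; Cedó–Jespers–Okniński, *Braces and the Yang–Baxter equation*, Comm. Math. Phys. 2014). The permutation group $G=\mathcal G(X,r)$ of an involutive solution is a left brace, the *permutation brace*, in which $\circ$ is composition of permutations and
$$\lambda_g(\sigma_x)=\sigma_{g(x)}\qquad(g\in G,\ x\in X).\tag{4}$$

**Proposition 3 (Lebed–Ramirez–Vendramin).** The class $d$ of a finite involutive solution is the least common multiple of the orders of the $\sigma_x$ in $(G,+)$.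

**Proof.** Fix $x$. We claim $T_m^{-1}=m\sigma_x$, the multiple being taken in $(G,+)$. For $m=0$ both sides are the identity. Let $h=(m-1)\sigma_x=T_{m-1}^{-1}$. Since $h\circ k=h+\lambda_h(k)$, we have $h+k=h\circ\lambda_{h^{-1}}(k)$, where $h^{-1}$ is the inverse in $(G,\circ)$. So by (4)
$$m\sigma_x=h+\sigma_x=h\circ\lambda_{h^{-1}}(\sigma_x)=h\circ\sigma_{h^{-1}(x)}=T_{m-1}^{-1}\,\sigma_{T_{m-1}(x)}=T_m^{-1},$$
the last step by (2). Hence $\Omega_{d+1}(x,\dots,x,y)=y$ for all $x,y$ if and only if $d\sigma_x=0$ for all $x$. The smallest such $d\ge1$ is the stated least common multiple. $\blacksquare$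

**Proposition 4.** Let $(G,+,\circ)$ be a finite two-sided brace and put $gh:=-g+g\circ h-h$. Then $N=(G,+,\cdot)$ is a finite associative ring, $g\circ h=g+h+gh$, $\lambda_g(h)=h+gh$, and $g\mapsto1+g$ is an isomorphism from $(G,\circ)$ onto the multiplicative group $1+N$. In particular every element of $N$ is nilpotent.

**Proof.** The two formulas restate the definition. Distributivity is exactly the two brace identities:
$$a(b+c)=-a+(a\circ b-a+a\circ c)-b-c=ab+ac,$$
$$(b+c)a=-b-c+(b\circ a-a+c\circ a)-a=ba+ca.$$
For associativity, write out $\lambda_{a\circ b}(c)=\lambda_a\lambda_b(c)$: the left side is $c+(a+b+ab)c=c+ac+bc+(ab)c$, the right side is $(c+bc)+a(c+bc)=c+bc+ac+a(bc)$. So $(ab)c=a(bc)$. Finally $(1+g)(1+h)=1+g\circ h$, and Lemma 1 applies. $\blacksquare$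

In Example 4 we read off $m\sigma_1=T_m^{-1}$: $\sigma_1=(1\,2)$, $2\sigma_1=(3\,4)$, $3\sigma_1=(1\,2)(3\,4)=\sigma_2$, $4\sigma_1=0$. So $(G,+)$ is cyclic of order $4$, and $\sigma_1\sigma_1=-2\sigma_1+\sigma_1\circ\sigma_1=-2\sigma_1=2\sigma_1$. Sending $\sigma_1$ to $2$ identifies $N$ with the ring $2\mathbb Z/8\mathbb Z$ of Example 1.

## 4. Orbit sizes that control the class

For $k\ge1$ and a prime $p$, let $k_p$ be the largest power of $p$ dividing $k$. These are the results to be proved.

**Theorem A.** Let $(X,r)$ be a finite involutive solution of size $n$ and class $d$ such that $G=\mathcal G(X,r)$ is abelian, or more generally such that the left brace $(G,+,\circ)$ is two-sided. Let $p$ be a prime dividing $d$. Then at least one of the following holds: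

* (A1) some $G$-orbit on $X$ has size divisible by $d_p$;
* (A2) $p=2$, $d_2\ge4$, and there are two distinct $G$-orbits whose sizes are both divisible by $d_2/2$.

**Theorem B.** Under the hypotheses of Theorem A, $\sum_{p\mid d}d_p\le n$. Hence $\mathrm{Sym}(n)$ contains a permutation of order $d$, and $d\le g(n)$. In particular, the conjecture is true.

**Theorem C.** For all $n,d\ge1$ the following are equivalent: (i) $d$ is the class of an involutive solution of size $n$ with abelian permutation group; (ii) $d$ is the order of an element of $\mathrm{Sym}(n)$; (iii) $\sum_{p\mid d}d_p\le n$. So for every $n$ the maximal class is exactly $g(n)$.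

**Corollary D.** Under the hypotheses of Theorem A, if moreover $G$ is transitive on $X$, then $d$ divides $n$.

Example 4 shows that (A2) cannot be omitted from Theorem A: there $d_2=4$ and the two orbits both have size $2=d_2/2$.

## 5. Up to six points, and where element orders stop helping

Let $G$ be abelian. By Proposition 3, $d$ divides the exponent of $(G,+)$, so $d\le|G|$. How large can $|G|$ be? On an orbit $O$, an abelian group acts through a transitive abelian group; there all point stabilizers are conjugate, hence equal, hence trivial, so the acting group has order $|O|$. Since $G$ embeds in the product of its actions on the orbits, $|G|\le\prod_O|O|$. For $n=1,2,3,4,5$ the largest such products are $1,2,3,4,6$, and these are $g(1),\dots,g(5)$. So the conjecture holds for $n\le5$ for trivial reasons.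

At $n=6$ the counting bound is too weak: $g(6)=6$, but orbits of sizes $3+3$ allow $|G|=9$, and sizes $4+2$ or $2+2+2$ allow $|G|=8$. Partitions with any other orbit sizes give at most $6$. Since $d$ divides $|G|$, a counterexample would need $d=|G|\in\{8,9\}$, a prime power. Then some $\sigma_x$ has additive order $|G|$, so $(G,+)$ is cyclic, generated by some $s$, with $s^2=ts$ for an integer $t$. Nilpotency of $s$ forces $p\mid t$, where $p$ is the prime dividing $|G|$.

*Nine.* Here $3\mid t$, so $3s^2=3ts=0$ and $s^3=t^2s=0$. Hence $(1+s)^3=1+3s\ne1$, and $G$ contains a permutation of order $9$, impossible in $\mathrm{Sym}(6)$.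

This suggests a general plan: show that $G$ contains, for each prime $p\mid d$, a permutation whose order is divisible by $d_p$. Such a permutation has a cycle of length divisible by $d_p$, and then (A1) holds. In ring terms, take $a$ of additive order $p^{m+1}$ and try to show $(1+a)^{p^m}\ne1$. In
$$(1+a)^{p^m}-1=p^ma+\sum_{k=2}^{p^m}\binom{p^m}{k}a^k$$
the first term is nonzero. The plan stops exactly here: the terms with $p\mid k$, whose coefficients are less divisible by $p$, may cancel it.

*Eight.* This occurs for $t=2$: then $N\cong2\mathbb Z/16\mathbb Z$ with $s\mapsto2$, and the group of odd residues modulo $16$ has exponent $4$, although $(N,+)$ is cyclic of order $8$. So element orders do not exclude $d=8$. Nor is this special to $p=2$: the ring of Example 2 has an element of additive order $9$ and no element of $\circ$-order $9$.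

What saves us is that the cancellation has a price. If $p^ma$ is cancelled by terms with $p\mid k$, then some fairly high power of $a$, times a suitable power of $p$, is nonzero. Then the set $N_pa$ defined below is large, and we shall see that the orbit of $x$ has at least $|N_pa|$ points. In Example 2, with $a=\pi$, we find $Na=(\pi^2)/(\pi^4)$, which has exactly $9$ elements: the additive order of $a$ reappears as a size. For $p=2$ this can fall short by a factor of $2$, and a second orbit must make up the loss.

## 6. Primary parts, orbits and annihilators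

From now on $(X,r)$ is as in Theorem A and $N$ is the ring of Proposition 4.

**Step 1: split $N$ and $G$ into primary parts.** The purpose is to treat one prime at a time. Let $N=\bigoplus_pN_p$ be the decomposition into additive Sylow subgroups. If $p^ku=0$ then $p^k(uv)=(p^ku)v=0$ and $p^k(vu)=v(p^ku)=0$, so each $N_p$ is an ideal. If $p\ne q$, an element of $N_pN_q$ is killed by a power of $p$ and by a power of $q$, so $N_pN_q=0$. Let $G_p$ be the set $N_p$ under $\circ$. It is closed under $\circ$, hence a subgroup, and it is a $p$-group. For $u\in N_p$, $v\in N_q$ with $p\ne q$ we have $u\circ v=u+v=v\circ u$, and an element $\sum_pu_p$ of $N$ is the $\circ$-product of its components. So $(G,\circ)=\prod_pG_p$ is a direct product. Write $G=G_p\times G_{p'}$, where $G_{p'}$ is the product of the $G_q$ with $q\ne p$.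

**Step 2: the $p$-part of an orbit size.** Let $H$ be the stabilizer of $x$ in $G$. If $h\in H$ is written as $h_ph_{p'}$ with $h_p\in G_p$ and $h_{p'}\in G_{p'}$, then $h_p$ and $h_{p'}$ commute and have coprime orders, so both are powers of $h$ and lie in $H$. Hence $H=H_p\times H_{p'}$ with $H_p=H\cap G_p$, $H_{p'}=H\cap G_{p'}$. Therefore $|Gx|=[G_p:H_p]\,[G_{p'}:H_{p'}]$, and, since $H_p$ is the stabilizer of $x$ in $G_p$,
$$|Gx|_p=[G_p:H_p]=|G_px|.\tag{5}$$

**Step 3: a lower bound for the orbit of $x$.** Here formula (4) enters. Let $a$ be the $N_p$-component of $\sigma_x$ and let $g\in G_p$. Then $\sigma_{g(x)}=\lambda_g(\sigma_x)=\sigma_x+g\sigma_x$, and $g\sigma_x=ga$ because $g$ kills the other components. So $\sigma_{g(x)}$ has $N_p$-component $a+ga$. If $g(x)=x$, then $ga=0$. Hence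
$$H_p\subseteq\{h\in N_p:ha=0\},\qquad|G_px|\ge|N_pa|,\tag{6}$$
where the second statement follows from the first: the set on the right is the kernel of the additive map $h\mapsto ha$ on $N_p$, so it has $|N_p|/|N_pa|$ elements, and $|G_px|=|N_p|/|H_p|$.

**Step 4: binomial coefficients.** With $v_p$ the exponent of $p$ in an integer,
$$v_p\binom{p^m}{k}\ge m-v_p(k)\qquad(1\le k\le p^m),\tag{7}$$
because $\binom{p^m}{k}=\frac{p^m}{k}\binom{p^m-1}{k-1}$.

## 7. Proof of Theorem A

Let $p\mid d$ and $d_p=p^{m+1}$ with $m\ge0$. By Proposition 3 there is $x\in X$ for which the $p$-part of the additive order of $\sigma_x$ is $p^{m+1}$. So the $N_p$-component $a$ of $\sigma_x$ has additive order exactly $p^{m+1}$. Fix $x$ and $a$. Whenever some $|G_py|\ge p^{m+1}$, this number, being a power of $p$, is divisible by $d_p$, and (A1) holds by (5).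

**Step 5: the case $(1+a)^{p^m}\ne1$.** This is the case in which the plan of Section 5 works. The permutation $a\in G_p$ has $p$-power order, and this order does not divide $p^m$. So it is at least $p^{m+1}$. The order of a permutation of $p$-power order is the length of its longest cycle, so $a$ has a cycle of length at least $p^{m+1}$. The cycle lies in a $G_p$-orbit, and (A1) holds.

From here on suppose $(1+a)^{p^m}=1$. Then $m\ge1$, since $m=0$ would give $a=0$.

**Step 6: cancellation forces a high power of $a$ to survive.** The purpose is to prove the following claim: there is $j$ with $1\le j\le m$ and $p^{m-j}a^{p^j}\neq0$.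

Our assumption says
$$0=\sum_{k=1}^{p^m}\binom{p^m}{k}a^k.$$
By (7) the coefficients with $p\nmid k$ are divisible by $p^m$, and the coefficient for $k=1$ is $p^m$. So the terms with $p\nmid k$ add up to $p^ma(1+z)$, where $z$ is an integer combination of positive powers of $a$. Since $z\in N$, the element $1+z$ lies in the group $1+N$ and is invertible. As $p^ma\ne0$, this part of the sum is nonzero. The whole sum is zero, so some term with $p\mid k$ is nonzero. Let $j=v_p(k)$ for this $k$; then $j\ge1$, and $k\le p^m$ gives $j\le m$. By (7) this term is an integer multiple of $p^{m-j}a^k$, so $p^{m-j}a^k\ne0$. As $k\ge p^j$, also $p^{m-j}a^{p^j}\neq0$.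

**Step 7: a surviving power makes $N_pa$ large.** Put $L=p^j\ge2$, $l=m-j$, and let $M$ be the additive span of $\{a^i:i\ge2\}$. Since $a^i=a^{i-1}a$, we have $M\subseteq N_pa$. By Step 6, $0\ne p^la^L\in p^lM$. We count $M$ in two layers: first multiply by $p$, then by $a$.

*First layer.* If $p^iM=p^{i+1}M$ for some $i<l$, then $p^iM=p^{i'}M$ for all $i'\ge i$. This is $0$ for large $i'$, since $M$ is a finite $p$-group, so $p^lM=0$, a contradiction. Hence $M\supsetneq pM\supsetneq\dots\supsetneq p^lM$ and $|M/p^lM|\ge p^l$.

*Second layer.* For $i\ge2$ let $M_i$ be the additive span of $\{p^la^k:k\ge i\}$. Then $M_2=p^lM$ and $M_{i+1}=aM_i\subseteq M_i$. For $2\le i\le L$ we have $M_i\ne0$, because $p^la^L\in M_i$. If $aM_i=M_i$, then $M_i=a^tM_i$ for all $t$, which is $0$ for large $t$ since $a$ is nilpotent; so $aM_i\ne M_i$. Hence $M_2\supsetneq M_3\supsetneq\dots\supsetneq M_{L+1}$. These are $L-1$ strict inclusions of $p$-groups, so $|p^lM|\ge p^{L-1}$.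

Together with (6),
$$|G_px|\ge|N_pa|\ge|M|\ge p^{\,l+L-1}=p^{\,m+(p^j-j-1)}.\tag{8}$$

**Step 8: all cases except $p=2$, $j=1$.** If $p\ge3$, then $p^j\ge3^j\ge j+2$ for $j\ge1$. If $p=2$ and $j\ge2$, then $2^j\ge j+2$. In both cases the exponent in (8) is at least $m+1$, so $|G_px|\ge p^{m+1}$ and (A1) holds.

**Step 9: what the remaining case looks like.** Let $p=2$ and $j=1$. Now (8) only gives $|G_2x|\ge|N_2a|\ge2^m$. If $|G_2x|\ge2^{m+1}$, then (A1) holds. Otherwise, since all these numbers are powers of $2$,
$$|G_2x|=|N_2a|=2^m.\tag{9}$$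
This has two consequences. The additive group $N_2a$ has order $2^m$, so
$$2^mN_2a=0.\tag{10}$$
And in (6) both sets have $|N_2|/2^m$ elements, so
$$H_2=\{h\in N_2:ha=0\}.\tag{11}$$
The orbit $Gx$ is too small by a factor $2$, and we need a second orbit. Put $b=2^ma\in N_2$. It is nonzero because $a$ has additive order $2^{m+1}$. We show that $b$ does nothing on $Gx$; as a nonidentity permutation it must then act elsewhere.

**Step 10: $b$ fixes every point of $Gx$.** A point of $Gx$ is $g(x)$ with $g=g_{2'}\circ g_2$, $g_2\in G_2$, $g_{2'}\in G_{2'}$. Since $b\in G_2$ commutes with $g_{2'}$, $b$ fixes $g(x)$ if and only if it fixes $g_2(x)$, that is, if and only if $g_2^{-1}\circ b\circ g_2\in H_2$. In $1+N$ this conjugate is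
$$(1+g_2)^{-1}(1+b)(1+g_2)=1+(1+g_2)^{-1}b(1+g_2).$$
The element $(1+g_2)^{-1}b(1+g_2)$ is in $N_2$, as $N_2$ is an ideal, and
$$(1+g_2)^{-1}b(1+g_2)\,a=(1+g_2)^{-1}\bigl(2^m\,a\,a+2^m(ag_2)a\bigr)=0$$
by (10), because $aa$ and $(ag_2)a$ are in $N_2a$. By (11) the conjugate is in $H_2$. (If $G$ is abelian, it is enough to see that $b$ fixes $x$, since $b$ commutes with $G$.)

**Step 11: a second orbit.** Since $b\ne0$, $b$ is not the identity permutation, so it moves some $y\in X$. By Step 10, $y\notin Gx$. To show that the orbit of $y$ is large, we exhibit $b$ as a $2^{m-1}$-th power in $G_2$. Let $c=2a\in G_2$. Then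
$$(1+2a)^{2^{m-1}}=1+2^ma+\sum_{k=2}^{2^{m-1}}\binom{2^{m-1}}{k}2^ka^k.$$
For $k\ge2$ the coefficient has $2$-adic valuation at least $(m-1)-v_2(k)+k\ge m$ by (7), since $k-v_2(k)\ge1$. And $2^ma^k=0$ by (10), as $a^k\in N_2a$. So the sum vanishes, and the $2^{m-1}$-th power of the permutation $c$ is $b$, which moves $y$. The cycle of $c$ through $y$ has length a power of $2$ that does not divide $2^{m-1}$, hence at least $2^m$. So $|G_2y|\ge2^m$.

By (5) and (9), the sizes of the two distinct orbits $Gx$ and $Gy$ are both divisible by $2^m=d_2/2$. Since $m\ge1$, $d_2=2^{m+1}\ge4$. This is (A2). $\blacksquare$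

In Example 4 take $x=1$, $a=\sigma_1$, $m=1$. Then $N_2a=\{0,2a\}$, $b=c=2a=(3\,4)$: it fixes the orbit $\{1,2\}$ pointwise and moves $3$.

## 8. Adding up over the orbits: proof of Theorem B

If $d=1$, the sum is empty and the identity is a permutation of order $d$. Let $d>1$.

**Step 12: each prime has enough orbits.** For every $p\mid d$,
$$\sum_{O:\,|O|_p>1}|O|_p\ge d_p,\tag{12}$$
where $O$ runs over the $G$-orbits. In case (A1) one orbit with $|O|_p\ge d_p>1$ suffices. In case (A2) two distinct orbits contribute at least $d_2/2\ge2$ each.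

**Step 13: one orbit may serve several primes.** Different primes may use the same orbit, so we must see that nothing is counted twice at a loss. For integers $u,v\ge2$ we have $uv-u-v=(u-1)(v-1)-1\ge0$, so by induction a product of integers $\ge2$ is at least their sum (an empty product is $1\ge0$). Hence for each orbit
$$|O|=\prod_p|O|_p\ge\sum_{p\mid d,\ |O|_p>1}|O|_p.$$
Sum over the orbits, exchange the sums and use (12):
$$n=\sum_O|O|\ \ge\ \sum_{p\mid d}\ \sum_{O:\,|O|_p>1}|O|_p\ \ge\ \sum_{p\mid d}d_p.$$

**Step 14: the permutation.** There is room in $\{1,\dots,n\}$ for disjoint cycles of lengths $d_p$, one for each $p\mid d$. Their product has order $\prod_{p\mid d}d_p=d$. So $d\le g(n)$. If $G$ is abelian, its brace is two-sided, and this is the conjecture. $\blacksquare$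

For $n=6$ this settles the case left open in Section 5: $d=8$ would need $8\le6$.

## 9. Which classes occur, and the transitive case

**Proof of Theorem C.** (i)$\Rightarrow$(iii) is Theorem B. (iii)$\Rightarrow$(ii) is Step 14: take disjoint cycles of lengths $d_p$ and fix the remaining points. (ii)$\Rightarrow$(i): let $\gamma\in\mathrm{Sym}(n)$ have order $d$. By Example 3, $r(x,y)=(\gamma(y),\gamma^{-1}(x))$ is an involutive solution of size $n$ with class $d$, and its permutation group $\langle\gamma\rangle$ is cyclic. By (i)$\Leftrightarrow$(ii), the maximal class for given $n$ is the maximal order of an element of $\mathrm{Sym}(n)$, which is $g(n)$. $\blacksquare$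

**Proof of Corollary D.** If $G$ is transitive there is only one orbit, so (A2) is impossible. Hence (A1) holds for every prime $p\mid d$, and the only orbit size is $n$. So $d_p\mid n$ for every $p\mid d$, that is, $d\mid n$. $\blacksquare$
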